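
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{example}[lemma]{Example}
\numberwithin{equation}{section}

\title{Diagonal metrics, exceptional orbits, and Ricci flow in cohomogeneity one}


\begin{abstract}
Let a compact Lie group act with cohomogeneity one on a closed manifold, and let $\mathcal B$ be a basis of the tangent space of the principal orbits such that every invariant metric diagonal in $\mathcal B$ has a Ricci tensor diagonal in $\mathcal B$. It has been conjectured that the Ricci flow then keeps diagonal metrics diagonal. We show that this is false, by an example of $\mathsf{SO}(3)$ acting on a $4$-manifold. We then determine exactly which diagonal metrics stay diagonal. The only obstruction is a compatibility condition at the exceptional orbits, and the conjecture holds whenever there are none, for instance if the group is connected and the manifold is simply connected.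
\end{abstract}

\section{The question and the answer}

\subsection{Diagonal metrics}

Let $M$ be a closed manifold with a smooth action of a compact Lie group $G$ of cohomogeneity one: the generic orbits have codimension $1$, and $M/G\cong[0,L]$. Let $H$ be the principal isotropy group, with Lie algebra $\mathfrak h\subset\mathfrak g$. Fix an $\mathrm{Ad}(G)$-invariant inner product $Q$ on $\mathfrak g$ and let $\mathfrak n=\mathfrak h^\perp$, which is identified with the tangent space of a principal orbit $G/H$. Let $\mathcal B=\{e_i\}$ be a $Q$-orthonormal basis of $\mathfrak n$. For $X\in\mathfrak g$ let $X^*$ be the vector field on $M$ generated by $X$. We shall use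
\begin{equation}\label{eq:action}
a_*X^*_p=(\mathrm{Ad}_aX)^*_{ap}\quad(a\in G),\qquad [X^*,Y^*]=-[X,Y]^* .
\end{equation}

Fix once and for all a smooth curve $c:[0,L]\to M$ that meets every orbit and is transverse to the principal orbits, such that $c(r)$ has isotropy group exactly $H$ for $0<r<L$. A $G$-invariant symmetric $2$-tensor is determined on the principal orbits by its values along $c$, and these can be read off in the frame $c'(r),e_i^*$.

\begin{definition}\label{def:diag}
A $G$-invariant symmetric $2$-tensor $h$ is \emph{diagonal} (with respect to $c$ and $\mathcal B$) if for all $0<r<L$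
\[
h(c'(r),e_i^*)|_{c(r)}=0\ \text{ for all } i,\qquad h(e_i^*,e_j^*)|_{c(r)}=0\ \text{ for all } i\neq j .
\]
The basis $\mathcal B$ is \emph{stably Ricci-diagonal} if every diagonal $G$-invariant metric on $M$ has diagonal Ricci tensor.
\end{definition}

A diagonal metric (always understood to be $G$-invariant) is described by finitely many functions of one variable, one for $c'$ and one for each $e_i$, instead of a full symmetric matrix of such functions. It is therefore natural to ask whether the Ricci flow
\[
\frac{\partial g}{\partial t}=-2\operatorname{Ric}_g,\qquad g(0)=g_0,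
\]
respects this description. On a closed manifold the flow has a unique solution on a maximal interval $[0,T)$, and uniqueness makes $g(t)$ invariant if $g_0$ is. Krishnan~\cite{Krishnan} posed the following conjecture.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\mathcal B$ be stably Ricci-diagonal and let $g_0$ be a diagonal metric. Then the Ricci flow $g(t)$ is diagonal, with respect to the same $c$ and $\mathcal B$, for all $t\in[0,T)$.}
\medskip

At first sight the answer should be yes. Consider the corresponding statement for a homogeneous space $G/H$. There the invariant metrics form an open set in a finite-dimensional vector space, the diagonal ones form the intersection with a linear subspace, and the hypothesis says that the vector field $-2\operatorname{Ric}$ is tangent to this subspace. By uniqueness for ordinary differential equations its integral curves stay in the subspace. In cohomogeneity one the hypothesis again says that $-2\operatorname{Ric}$ is tangent to the diagonal metrics. But the flow is now a partial differential equation, and tangency is not enough: we must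 also know that the diagonal metrics are a space in which the equation can be solved.

\subsection{The smallest model}\label{sec:toy}

Let $\sigma(x_1,x_2)=(x_2,x_1)$ be the reflection of the torus $\mathbb T=\mathbb R^2/\mathbb Z^2$, and let $G=\mathbb T\rtimes\{1,k\}$, where $k^2=1$ and $k$ acts on $\mathbb T$ by $\sigma$. Let $G$ act on $M=\mathbb T\times\mathbb R/2L\mathbb Z$: the torus by translations of the first factor, and $k$ by
\[
k(x,r)=(\sigma x,-r).
\]
Then $M/G=[0,L]$. Take $c(r)=(0,r)$. Its isotropy is trivial for $0<r<L$ and equals $\{1,k\}$ for $r=0,L$. Here $\mathfrak n=\mathfrak g=\mathbb R^2$, and for $Q$ we take the standard inner product. Let $\mathcal B=\{e_1,e_2\}$ be an orthonormal basis such that $e_1$ makes the angle $\pi/8$ with the axis of $\sigma$. With a suitable choice of the sign of $e_2$,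
\[
\sigma e_1=\tfrac1{\sqrt2}(e_1+e_2),\qquad \sigma e_2=\tfrac1{\sqrt2}(e_1-e_2).
\]
If $\theta_1,\theta_2$ is the dual coframe, a diagonal metric on $0<r<L$ has the form $\alpha(r)^2dr^2+f_1(r)^2\theta_1^2+f_2(r)^2\theta_2^2$. Its lift to $\mathbb R^2\times(0,L)$ is invariant under $e_1\mapsto-e_1$ and under $e_2\mapsto-e_2$, and hence so is its Ricci tensor, which is therefore diagonal. So $\mathcal B$ is stably Ricci-diagonal.

Write $h(r)$ for the $2\times2$ matrix, in the basis $\mathcal B$, of an invariant metric on the tori $r=\mathrm{const}$, for \emph{all} $r\in\mathbb R/2L\mathbb Z$. Invariance under $k$ means $h(-r)=\sigma h(r)\sigma$, so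
\[
h(r)=\begin{pmatrix}d_1&0\\0&d_2\end{pmatrix}
\quad\Longrightarrow\quad
h(-r)=\frac12\begin{pmatrix}d_1+d_2&d_1-d_2\\ d_1-d_2&d_1+d_2\end{pmatrix}.
\]
Diagonality is a condition on the half circle $0<r<L$ only. On the other half the same metric is not diagonal unless $d_1=d_2$, and the equation sees both halves. To watch this happen, linearize at the flat metric $dr^2+\theta_1^2+\theta_2^2$. In the gauge of the Ricci--DeTurck flow with this flat background (Section~\ref{sec:regularity}), perturbations $\eta$ depending only on $r$ solve the heat equation $\eta_t=\eta_{rr}$ on the circle, component by component. Start from $\eta=\mathrm{diag}(\varphi(r),0)$ on $(0,L)$, with $0\le\varphi\in C_c^\infty(0,L)$ and $\varphi\not\equiv0$. Then $\eta_{12}(r,0)=0$ for $0<r<L$ but $\eta_{12}(-r,0)=\frac12\varphi(r)$. Since the heat kernel is positive, $\eta_{12}>0$ on the whole circle for every $t>0$. The off-diagonal part, invisible at first, diffuses through the exceptional orbits into the region where diagonality is tested.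

This is only the linearized picture; for the nonlinear flow the same conclusion follows from Theorem~\ref{thm:B} below. The group in this model is disconnected; Theorem~\ref{thm:A} gives an example with a connected group.

\subsection{Results}

\begin{theorem}\label{thm:A}
There are a closed $4$-manifold $M$ with a cohomogeneity one action of $G=\mathsf{SO}(3)$, a curve $c$ and a stably Ricci-diagonal basis $\mathcal B$ as above, and a diagonal metric $g_0$ on $M$, such that for no $\delta>0$ is the Ricci flow $g(t)$ diagonal for all $t\in[0,\delta]$. In particular the conjecture is false.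
\end{theorem}

The second theorem says precisely what is true. If $M$ carries no diagonal metric the conjecture is vacuous; \emph{we assume from now on that there is at least one}. The interior points of $[0,L]$ are principal orbits and the two endpoints are not (Section~\ref{sec:coords}). Let $\kappa$ be the codimension of an end orbit. The orbit is \emph{singular} if $\kappa\geq2$, and \emph{exceptional} if $\kappa=1$; in the latter case its isotropy group acts on the normal line by $\pm1$, non-trivially.

Let
\[
\mathcal S=\big(S^2(\mathbb R\oplus\mathfrak n)^*\big)^H,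
\]
where $H$ acts trivially on $\mathbb R$ and by $\mathrm{Ad}$ on $\mathfrak n$. A $G$-invariant symmetric $2$-tensor $h$ gives a map $\hat h:(0,L)\to\mathcal S$, the pull-back of $h_{c(r)}$ under $x+X\mapsto x\,c'(r)+X^*_{c(r)}$. Let $\mathcal D\subset\mathcal S$ be the subspace of forms that are diagonal in $\{1\}\cup\mathcal B$. Thus $h$ is diagonal if and only if $\hat h(r)\in\mathcal D$ for all $r$. Invariance under $H$ may force some diagonal entries of the forms in $\mathcal D$ to agree. Call $e_i,e_l\in\mathcal B$ equivalent if $S(e_i,e_i)=S(e_l,e_l)$ for all $S\in\mathcal D$, and let the \emph{blocks} $\mathfrak n_1,\dots,\mathfrak n_m$ be the spans of the equivalence classes.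

Suppose the end $j\in\{0,L\}$ is exceptional, and let $K_j$ be the isotropy group of $c(j)$. Then $H$ is a normal subgroup of index $2$ in $K_j$ (Lemma~\ref{lem:geodesic}). Pick $k_j\in K_j\setminus H$ and let
\begin{equation}\label{eq:sigma}
(\sigma_jS)(x+X,y+Y)=S\big(-x+\mathrm{Ad}_{k_j}^{-1}X,\,-y+\mathrm{Ad}_{k_j}^{-1}Y\big),\qquad S\in\mathcal S .
\end{equation}
Since $k_j$ normalizes $H$, $\sigma_j$ maps $\mathcal S$ to itself; since the forms in $\mathcal S$ are $H$-invariant and $k_j^2\in H$, it does not depend on the choice of $k_j$ and satisfies $\sigma_j^2=1$. Let $\mathcal W$ be the group generated by the $\sigma_j$ over the exceptional ends (trivial if there are none), and put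
\begin{equation}\label{eq:E}
\mathcal E=\bigcap_{w\in\mathcal W}w\mathcal D\ \subset\ \mathcal D .
\end{equation}
A normal geodesic that crosses an exceptional orbit at the end $j$ sees, on the other side, the metric transformed by $\sigma_j$; the space $\mathcal E$ consists of the forms that remain diagonal under all such transformations.

\begin{theorem}\label{thm:B}
Let $\mathcal B$ be stably Ricci-diagonal and let $g_0$ be a diagonal metric on $M$.
\begin{enumerate}
\item[\textup{(1)}] If $\hat g_0(r)\in\mathcal E$ for all $r\in(0,L)$, then $g(t)$ is diagonal, and in fact $\hat g(t)$ takes values in $\mathcal E$, for all $t\in[0,T)$.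
\item[\textup{(2)}] Otherwise there is $\delta>0$ such that $g(t)$ is diagonal for no $t\in(0,\delta)$.
\item[\textup{(3)}] Hence the conclusion of the conjecture holds for all diagonal $g_0$ if and only if $\mathcal E=\mathcal D$, that is, if and only if for each exceptional end $j$ the map $\mathrm{Ad}_{k_j}$ permutes the blocks $\mathfrak n_a$. In particular it holds if there are no exceptional orbits, for example if $G$ is connected and $M$ is simply connected.
\end{enumerate}
\end{theorem}

In the model of Section~\ref{sec:toy} the blocks are the lines $\mathbb Re_1,\mathbb Re_2$, which $\mathrm{Ad}_k=\sigma$ does not permute. There $\mathcal E$ is given by $d_1=d_2$, so every diagonal metric with $f_1\not\equiv f_2$ on $(0,L)$ ceases to be diagonal at once. Further examples are in Section~\ref{sec:examples}.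

\subsection{How the proofs go}

In Section~\ref{sec:counterexample} we prove Theorem~\ref{thm:A} with nothing more than the maximum principle. If the flow remained diagonal, smoothness across the exceptional orbits would force one boundary condition too many on the function $\log f_1-\log f_2$.

Part (2) of Theorem~\ref{thm:B} rests on analyticity: for $t>0$ the metric is real-analytic, so diagonality on $(0,L)$ continues through the exceptional orbits, and this puts $\hat g(t)$ in $\mathcal E$. It does not use that $\mathcal B$ is stably Ricci-diagonal.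

Part (1) uses it, and is the longest. The hypothesis is local and is easily transferred from $\mathcal D$ to $\mathcal E$ (Lemma~\ref{lem:tangent}): the Ricci--DeTurck operator maps $\mathcal E$-valued metrics to $\mathcal E$-valued tensors. To use this we project a solution onto $\mathcal E$ and estimate the remainder in $L^2$. The projection must preserve smoothness on all of $M$. At exceptional orbits this holds because $\mathcal E$, unlike $\mathcal D$ in general, is invariant under $\mathcal W$. At singular orbits it comes from elliptic regularity, because the projection is compatible with the linearized operator and because sets of codimension $\ge2$ are negligible for $H^1$ (Section~\ref{sec:regularity}).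

\section{A counterexample with a connected group}\label{sec:counterexample}

\subsection{The manifold and the basis}

To get mixing at an exceptional orbit from a connected group we need $\mathrm{Ad}_k$ to move the coordinate axes, so the group should be non-abelian. Let $G=\mathsf{SO}(3)$ with $\mathfrak g\cong\mathbb R^3$, and let $\mathcal B=\{e_1,e_2,e_3\}$ be the standard basis, with $[e_1,e_2]=e_3$ and its cyclic permutations, taken to be $Q$-orthonormal. Put $v=\frac1{\sqrt3}(1,1,1)$ and let $k$ be the rotation by $\pi$ about $v$. Then $k^2=1$ and $\sigma:=\mathrm{Ad}_k=2vv^T-I$ has entries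
\begin{equation}\label{eq:sigmaentries}
\sigma_{ii}=-\tfrac13,\qquad \sigma_{ij}=\tfrac23\quad(i\ne j).
\end{equation}
Let
\[
M=\big(\mathsf{SO}(3)\times\mathbb R/2L\mathbb Z\big)/\iota,\qquad \iota(a,r)=(ak,-r).
\]
The map $\iota$ is an involution without fixed points, so $M$ is a closed $4$-manifold. Let $G$ act by left multiplication and let $c(r)=[1,r]$ for $0\le r\le L$. We have $a\,c(r)=c(r)$ if and only if $a=1$, or $a=k$ and $r=-r$ in $\mathbb R/2L\mathbb Z$. So the isotropy of $c(r)$ is trivial for $0<r<L$ and is $\{1,k\}$ for $r=0,L$. Hence $H=1$, $\mathfrak n=\mathfrak g$ and $M/G=[0,L]$; the curve $c$ is smooth, meets every orbit and is transverse to the orbits.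

Let $\theta=(\theta_1,\theta_2,\theta_3)^T$ be the left-invariant coframe dual to $\mathcal B$. At $(1,r)$ the field $X^*$ equals $X$. Invariant metrics on $M$ correspond to $\iota$-invariant metrics
\[
\alpha^2dr^2+2\sum_i b_i\,dr\,\theta_i+\sum_{i,j} h_{ij}\,\theta_i\theta_j
\]
on $\mathsf{SO}(3)\times\mathbb R/2L\mathbb Z$ whose coefficients depend on $r$ only. Right translation by $k$ pulls $\theta$ back to $\mathrm{Ad}_k^{-1}\theta=\sigma\theta$, so $\iota$-invariance means $\alpha(-r)=\alpha(r)$, $b(-r)=-\sigma b(r)$ and
\begin{equation}\label{eq:reflect}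
h(-r)=\sigma h(r)\sigma .
\end{equation}
The metric is diagonal if and only if $b=0$ and $h$ is a diagonal matrix for $0<r<L$.

\begin{lemma}\label{lem:so3stable}
$\mathcal B$ is stably Ricci-diagonal.
\end{lemma}

\begin{proof}
On $0<r<L$ a diagonal metric is $\alpha^2dr^2+\sum f_i^2\theta_i^2$. Let $\rho$ be one of the rotations $\mathrm{diag}(1,-1,-1)$, $\mathrm{diag}(-1,1,-1)$, $\mathrm{diag}(-1,-1,1)$. The map $(a,r)\mapsto(\rho a\rho^{-1},r)$ of $\mathsf{SO}(3)\times(0,L)$ pulls $\theta$ back to $\mathrm{Ad}_\rho\theta$, that is, each $\theta_i$ to $\pm\theta_i$. So it is an isometry; it fixes $(1,r)$ and has differential $1\oplus\rho$ there. For any $i\ne j$ one of the three $\rho$ changes the sign of exactly one of $e_i,e_j$, which gives $\operatorname{Ric}(e_i,e_j)=0$; one of them changes the sign of $e_i$, which gives $\operatorname{Ric}(\partial_r,e_i)=0$.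
\end{proof}

\begin{lemma}\label{lem:scalar}
If $D=\mathrm{diag}(d_1,d_2,d_3)$ and $\sigma D\sigma$ is diagonal, then $D$ is a multiple of the identity.
\end{lemma}

\begin{proof}
Let $\{i,j,l\}=\{1,2,3\}$. By \eqref{eq:sigmaentries},
\[
(\sigma D\sigma)_{ij}=-\tfrac29d_i-\tfrac29d_j+\tfrac49d_l=\tfrac29(2d_l-d_i-d_j)=\tfrac29\big(3d_l-\operatorname{tr}D\big).
\]
If this vanishes for every $l$, then $d_1=d_2=d_3$.
\end{proof}

\subsection{Too many boundary conditions}

Let $0\leq\varphi\in C_c^\infty(0,L)$, $\varphi\not\equiv0$. Let $g_0$ be given by $\alpha=1$, $b=0$ and $h(r)=\mathrm{diag}((1+\varphi(r))^2,1,1)$ on $[0,L]$, extended to $[-L,0]$ by \eqref{eq:reflect}. Since $h=I$ near $r=0$ and $r=L$, this is a smooth diagonal metric on $M$.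

Suppose, for a contradiction, that $g(t)$ is diagonal for all $t\in[0,\delta]$, where $0<\delta<T$. On $[0,L]\times[0,\delta]$ we can then write $g(t)$ along $c$ as $\alpha^2dr^2+\sum f_i^2\theta_i^2$, with $\alpha,f_i$ smooth in $(r,t)$ and positive up to the ends. The matrix $h(\cdot,t)$ is smooth on all of $\mathbb R/2L\mathbb Z$ and satisfies \eqref{eq:reflect}. At $r=0$ this gives
\[
h(0,t)=\sigma h(0,t)\sigma,\qquad h_r(0,t)=-\sigma h_r(0,t)\sigma ,
\]
and both matrices are diagonal, being limits from $r>0$. By Lemma~\ref{lem:scalar} both are scalar, and $h_r(0,t)$, being a scalar matrix equal to its own negative, is zero. The same holds at $r=L$, since $h(L+x,t)=\sigma h(L-x,t)\sigma$. Consequently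
\[
u:=\log f_1-\log f_2
\]
satisfies
\begin{equation}\label{eq:overdet}
u=u_r=0\qquad\text{at } r=0 \text{ and } r=L,\ \text{ for all } t\in[0,\delta].
\end{equation}
A solution of a scalar parabolic equation is determined by its initial values and \emph{one} condition at each end, so \eqref{eq:overdet} is one condition too many. To exploit this we need the equation for $u$.

\begin{lemma}\label{lem:ueq}
On $[0,L]\times[0,\delta]$ we have $u_t=Au_{rr}+Bu_r+Cu$ with continuous coefficients and $A\ge A_0>0$ for a constant $A_0$.
\end{lemma}

\begin{proof}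
Put $\partial_s=\alpha^{-1}\partial_r$ and $E_i=e_i/f_i$. The slices $r=\text{const}$ have unit normal $\partial_s$ and shape operator $E_i\mapsto\frac{(f_i)_s}{f_i}E_i$. By the Riccati equation the plane spanned by $\partial_s,E_i$ has sectional curvature $-(f_i)_{ss}/f_i$. By the Gauss equation the plane spanned by $E_i,E_j$ has the sectional curvature of the slice minus $\frac{(f_i)_s}{f_i}\frac{(f_j)_s}{f_j}$. Summing,
\[
\operatorname{Ric}(E_i,E_i)=\rho_i-\frac{(f_i)_{ss}}{f_i}-\frac{(f_i)_s}{f_i}\sum_{j\ne i}\frac{(f_j)_s}{f_j}
=\rho_i-(\log f_i)_{ss}-(\log f_i)_s\,(\log f_1f_2f_3)_s ,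
\]
where $\rho_i$ is the Ricci curvature in direction $E_i$ of the left-invariant metric $\sum f_i^2\theta_i^2$ on $\mathsf{SO}(3)$. Here $[E_2,E_3]=\lambda_1E_1$ with $\lambda_1=\frac{f_1}{f_2f_3}$, and cyclically. By Milnor~\cite{Milnor}, with $\mu_i=\frac12(\lambda_1+\lambda_2+\lambda_3)-\lambda_i$ one has $\rho_1=2\mu_2\mu_3$, and cyclically. Hence
\[
\rho_1-\rho_2=2\mu_3(\mu_2-\mu_1)=2\mu_3(\lambda_1-\lambda_2)=2\mu_3\,\frac{f_1^2-f_2^2}{f_1f_2f_3}=\frac{4\mu_3}{f_3}\sinh u=-Cu,
\]
where $C:=-\frac{4\mu_3}{f_3}\frac{\sinh u}{u}$ is smooth because $\sinh u/u$ is a smooth function of $u$. The flow gives $\partial_t\log f_i=-\operatorname{Ric}(E_i,E_i)$. Subtracting the equations for $i=1,2$,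
\[
u_t=u_{ss}+(\log f_1f_2f_3)_s\,u_s+Cu .
\]
Since $u_{ss}=\alpha^{-2}u_{rr}-\alpha^{-3}\alpha_ru_r$, this has the asserted form with $A=\alpha^{-2}$, which is bounded below on the compact set $[0,L]\times[0,\delta]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Initially $u(\cdot,0)=\log(1+\varphi)\ge0$, and $u=0$ at $r=0,L$. The weak maximum principle, applied to $e^{-\Lambda t}u$ with $\Lambda\ge\max C$, gives $u\ge0$ on $[0,L]\times[0,\delta]$.

Now we use the second condition in \eqref{eq:overdet}. At $r=0$ we have $u=u_r=u_t=0$, so Lemma~\ref{lem:ueq} gives $u_{rr}=0$ there as well. Therefore the extension $\bar u$ of $u$ by $0$ to $-L<r<0$ is of class $C^{2,1}$ (twice in $r$, once in $t$) on $(-L,L)\times(0,\delta]$. It is nonnegative, continuous down to $t=0$, and solves the equation of Lemma~\ref{lem:ueq} with coefficients extended evenly in $r$. The function $e^{-\Lambda t}\bar u$ solves an equation of the same form whose zeroth order coefficient is $\le0$, and it attains its minimum $0$ at $(-L/2,\delta)$. By the strong maximum principle (Nirenberg; see \cite[Ch.~3]{PW}),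 $\bar u\equiv0$ on $(-L,L)\times(0,\delta]$. By continuity $u(\cdot,0)\equiv0$ on $[0,L)$, which contradicts $\varphi\not\equiv0$.
\end{proof}

\section{Invariant tensors and the space $\mathcal E$}\label{sec:prelim}

We return to the general situation.

\subsection{Coordinates}\label{sec:coords}

By the slice theorem an orbit $Gp$ with isotropy group $K$ has a neighborhood $G\times_KV$, where $V$ is the normal space at $p$, of dimension $\kappa\ge1$, on which $K$ acts orthogonally; near $Gp$ the orbit space is $V/K$. If $\kappa=1$, then either $K$ acts trivially on the line $V$, and the orbit is principal and an interior point of $M/G$, or $K$ acts non-trivially, by $\pm1$, and the orbit is an endpoint. If $\kappa\geq2$, the principal $K$-orbits on the unit sphere of $V$ are open and compact, so $K$ is transitive on this connected sphere and the orbit is again an endpoint. Thus at an endpoint $K$ is transitive on the unit sphere of $V$, and the isotropy of a nearby point is, up to conjugation, the stabilizer of a unit vector in $V$; so the quotient of $K$ by a principal isotropy group is $S^{\kappa-1}$,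 and $K$ is not conjugate to $H$.

Let $M_0$ be the union of the principal orbits. Its complement consists of the two end orbits and has measure zero. For $0<r<L$ the point $c(r)$ lies in $M_0$. By transversality, $c$ followed by $M\to M/G$ is a local diffeomorphism from $(0,L)$ to the open interval of principal orbits, hence injective. As $c$ meets every orbit, $c(0)$ and $c(L)$ lie on the two end orbits and every principal orbit is met exactly once for $0<r<L$. Thus
\begin{equation}\label{eq:product}
(0,L)\times G/H\to M_0,\qquad (r,aH)\mapsto a\,c(r),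
\end{equation}
is a $G$-equivariant diffeomorphism, and $G$-invariant symmetric $2$-tensors $h$ on $M_0$ correspond to smooth maps $\hat h:(0,L)\to\mathcal S$. We write $\partial_r$ for the $G$-invariant vector field on $M_0$ with $\partial_r=c'(r)$ along $c$; it commutes with all $X^*$.

\subsection{Normal geodesics}

Diagonality is tested along $c$, which stops at the end orbits. The next lemma says how $c$ continues, and where the reflections \eqref{eq:sigma} come from. For $\ell>0$ let $\rho_0(s)=-s$ and $\rho_L(s)=2\ell-s$.

\begin{lemma}\label{lem:geodesic}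
Let $g$ be a diagonal metric on $M$.
\begin{enumerate}
\item[\textup{(a)}] There is a complete unit speed geodesic $\gamma:\mathbb R\to M$, orthogonal to all orbits, with $\gamma(0)=c(0)$ and $\gamma(\ell)=c(L)$ for some $\ell<\infty$, which on $(0,\ell)$ is a reparametrization of $c|_{(0,L)}$. The group $H$ fixes $\gamma$ pointwise.
\item[\textup{(b)}] If the end $j$ is exceptional, then $H$ has index $2$ in $K_j$ and is normal in it. For $k\in K_j\setminus H$ the map $\mathrm{Ad}_k$ preserves $\mathfrak h$ and $\mathfrak n$, and $k\gamma(s)=\gamma(\rho_js)$ for all $s\in\mathbb R$.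
\item[\textup{(c)}] For a $G$-invariant symmetric $2$-tensor $h$ on $M$ let $\tilde h(s)$ be the pull-back of $h_{\gamma(s)}$ under $x+X\mapsto x\gamma'(s)+X^*_{\gamma(s)}$, $X\in\mathfrak n$. Then $\tilde h(s)\in\mathcal S$, and if the end $j$ is exceptional,
\begin{equation}\label{eq:equivariance}
\tilde h(\rho_js)=\sigma_j\tilde h(s).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\nu$ be the unit field on $M_0$ that is a positive multiple of $\partial_r$. Since $g$ is diagonal, $\nu$ is orthogonal to the orbits. It is $G$-invariant, and for every $X$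
\[
g(\nabla_\nu\nu,X^*)=\nu\,g(\nu,X^*)-g(\nu,\nabla_\nu X^*)=0,
\]
the last term vanishing because $X^*$ is Killing. Also $g(\nabla_\nu\nu,\nu)=0$. So the integral curves of $\nu$ are geodesics, and $c|_{(0,L)}$ is such a curve up to parametrization. Its length $\ell$ is finite as $c$ is smooth on $[0,L]$. Since $M$ is complete, the geodesic extends to $\mathbb R$. It is orthogonal to all orbits, because $g(\gamma',X^*)$ is constant along a geodesic. The isometries in $H$ fix $\gamma$ on $(0,\ell)$ and hence everywhere.

(b) Let $j=0$. Near the orbit the normal exponential map is an equivariant diffeomorphism, so for small $s>0$ the isotropy group of $\gamma(s)=\exp(s\gamma'(0))$, which is $H$, is the stabilizer of $\gamma'(0)$ in $K_0$. Since $K_0$ acts on the normal line non-trivially by $\pm1$, this is the kernel of the action, a normal subgroup of index $2$. If $k\in K_0\setminus H$, then $k$ is an isometry with $k_*\gamma'(0)=-\gamma'(0)$, so $k\gamma(s)=\gamma(-s)$. As $k$ normalizes $H$, $\mathrm{Ad}_k$ preserves $\mathfrak h$, and it preserves $\mathfrak n=\mathfrak h^\perp$ because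 $Q$ is $\mathrm{Ad}(G)$-invariant. For $j=L$ apply this to $s\mapsto\gamma(\ell-s)$.

(c) $H$ fixes $\gamma$ pointwise, hence also $\gamma'(s)$, and acts on the vectors $X^*_{\gamma(s)}$ through $\mathrm{Ad}$ by \eqref{eq:action}; so $\tilde h(s)\in\mathcal S$. Let $k=k_j$. By (b) and \eqref{eq:action}, $k_*\gamma'(s)=-\gamma'(\rho_js)$ and $k_*X^*_{\gamma(s)}=(\mathrm{Ad}_kX)^*_{\gamma(\rho_js)}$. Invariance of $h$ under $k$ reads
\[
\tilde h(\rho_js)(-x+\mathrm{Ad}_kX,-y+\mathrm{Ad}_kY)=\tilde h(s)(x+X,y+Y),
\]
which is \eqref{eq:equivariance}.
\end{proof}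

For $0<s<\ell$ the forms $\hat h(r)$ and $\tilde h(s)$ at the same point of $c$ differ only by a rescaling of the factor $\mathbb R$, since $c'$ is a multiple of $\gamma'$. Rescaling preserves $\mathcal D$ and commutes with $\mathcal W$, so it preserves all $w\mathcal D$ and $\mathcal E$.

\subsection{Blocks}

Let $\epsilon_0\in\mathcal S$ be the form $\epsilon_0(x+X,y+Y)=xy$. Forms in $\mathcal D$ have no mixed $\mathbb R$--$\mathfrak n$ terms, so $\mathcal D=\mathbb R\epsilon_0\oplus\mathcal D_{\mathfrak n}$ with $\mathcal D_{\mathfrak n}$ a space of $\mathrm{Ad}_H$-invariant forms on $\mathfrak n$. Since $\sigma_j\epsilon_0=\epsilon_0$, also $w\mathcal D=\mathbb R\epsilon_0\oplus w\mathcal D_{\mathfrak n}$ and $\mathcal E=\mathbb R\epsilon_0\oplus\mathcal E_{\mathfrak n}$ with $\mathcal E_{\mathfrak n}=\bigcap_ww\mathcal D_{\mathfrak n}$.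

\begin{lemma}\label{lem:blocks}
The blocks $\mathfrak n_a$ are $\mathrm{Ad}_H$-invariant, and $\mathcal D=\mathrm{span}\{\epsilon_0,Q|_{\mathfrak n_1},\dots,Q|_{\mathfrak n_m}\}$. Likewise $\mathcal E=\mathrm{span}\{\epsilon_0,Q_b\}$ with $Q_b:=Q|_{\mathfrak m_b}$, where the $\mathfrak m_b$ are the spans of the classes of a coarser (possibly the same) partition of $\mathcal B$. Moreover $\sigma_j\mathcal D=\mathcal D$ if and only if $\mathrm{Ad}_{k_j}$ permutes the blocks $\mathfrak n_a$.
\end{lemma}

Here $Q|_{\mathfrak n_a}$ and $Q|_{\mathfrak m_b}$ are extended by zero to the orthogonal complements of $\mathfrak n_a$ and $\mathfrak m_b$ in $\mathbb R\oplus\mathfrak n$.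

\begin{proof}
Identify a form $S$ on $\mathfrak n$ with the operator $A$ given by $S(X,Y)=Q(AX,Y)$. Then $\mathcal D_{\mathfrak n}$ becomes the algebra of operators that are diagonal in $\mathcal B$ and commute with $\mathrm{Ad}_H$. This is a unital subalgebra of the algebra of all functions on the finite set $\mathcal B$. A unital algebra $\mathcal A$ of functions on a finite set is spanned by the indicators of the classes on which all its elements are constant: a generic $f\in\mathcal A$ separates the classes, and by Lagrange interpolation the indicators are polynomials in $f$. So $\mathcal D_{\mathfrak n}$ is spanned by the orthogonal projections onto the blocks, and these commute with $\mathrm{Ad}_H$.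

On operators $\sigma_j$ acts as conjugation by $\mathrm{Ad}_{k_j}$, so every $w\mathcal D_{\mathfrak n}$ is a unital algebra, and $\mathcal E_{\mathfrak n}$ is a unital subalgebra of $\mathcal D_{\mathfrak n}$; hence it is spanned by the indicators of a coarser partition. Finally, conjugation by $\mathrm{Ad}_{k_j}$ preserves $\mathcal D_{\mathfrak n}$ if and only if it permutes the minimal idempotents, which are the projections onto the $\mathfrak n_a$.
\end{proof}

\subsection{The projection onto $\mathcal E$}

Define $\pi:\mathcal S\to\mathcal E$ by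
\[
\pi S=S(1,1)\,\epsilon_0+\sum_b\frac{\operatorname{tr}_Q(S|_{\mathfrak m_b})}{\dim\mathfrak m_b}\,Q_b .
\]
It has three properties.

\emph{It is orthogonal for every metric in $\mathcal E$.} For positive definite $P=p_0\epsilon_0+\sum p_bQ_b\in\mathcal E$ let $\langle S,S'\rangle_P=\operatorname{tr}(P^{-1}SP^{-1}S')$ be the induced inner product on forms. Then $\langle S,\epsilon_0\rangle_P=p_0^{-2}S(1,1)$ and $\langle S,Q_b\rangle_P=p_b^{-2}\operatorname{tr}_Q(S|_{\mathfrak m_b})$. In particular the spanning forms of $\mathcal E$ are mutually orthogonal, with square lengths $p_0^{-2}$ and $p_b^{-2}\dim\mathfrak m_b$, and $\pi$ is the $\langle\cdot,\cdot\rangle_P$-orthogonal projection onto $\mathcal E$, \emph{for every such $P$}.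

\emph{It commutes with $\mathcal W$.} For $P=\epsilon_0+Q$ the group $\mathcal W$ acts orthogonally, and it preserves $\mathcal E$ by \eqref{eq:E}.

\emph{It commutes with rescaling the factor $\mathbb R$}, as is visible from the formula.

For a $G$-invariant tensor $h$ define $\pi h$ on $M_0$ by $\widehat{\pi h}=\pi\circ\hat h$. We want $\pi h$ to be smooth on $M$ if $h$ is. Let $M_*$ be $M$ minus its singular orbits. Crossing exceptional orbits is easy because $\pi$ commutes with $\mathcal W$. The analogous projection onto $\mathcal D$ can fail exactly here, and this is the reason for working with $\mathcal E$.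

\begin{lemma}\label{lem:exceptional}
If $h$ is a smooth $G$-invariant symmetric $2$-tensor on $M_*$, then $\pi h$ extends smoothly to $M_*$.
\end{lemma}

\begin{proof}
On $M_0$ there is nothing to prove. Let the end $0$ be exceptional (the end $L$ is treated in the same way after reversing $c$). Fix a diagonal metric, let $\gamma$ be as in Lemma~\ref{lem:geodesic}, and let $k\in K_0\setminus H$. For small $\varepsilon>0$ consider
\[
(-\varepsilon,\varepsilon)\times G/H\to M,\qquad(s,aH)\mapsto a\gamma(s).
\]
This is a local diffeomorphism onto a tube around the exceptional orbit, since $\gamma$ is transverse to the orbits. Distinct values of $|s|$ give distinct orbits, the isotropy of $\gamma(s)$ is $H$ for $s\ne0$ and $H\cup kH$ for $s=0$, and $ak^{-1}\gamma(-s)=a\gamma(s)$. Hence the map is a double covering with deck transformation $(s,aH)\mapsto(-s,ak^{-1}H)$. So smooth invariant tensors on the tube correspond to smooth maps $\tilde h:(-\varepsilon,\varepsilon)\to\mathcal S$ with $\tilde h(-s)=\sigma_0\tilde h(s)$, by the computation proving \eqref{eq:equivariance}. If $\tilde h$ has this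 property, so has $\pi\circ\tilde h$, because $\pi$ commutes with $\sigma_0$. The smooth tensor on the tube defined by $\pi\circ\tilde h$ agrees with $\pi h$ along $\gamma(s)$ for $s>0$, because $\pi$ commutes with rescaling, and hence, by invariance, on all of $M_0$ in the tube.
\end{proof}

\subsection{The Ricci--DeTurck operator preserves $\mathcal E$}

Call an invariant tensor $h$ \emph{$\mathcal E$-valued} if $\hat h(r)\in\mathcal E$ for all $r\in(0,L)$. An \emph{$\mathcal E$-metric} is an $\mathcal E$-valued $G$-invariant metric on $M$; it is diagonal. For metrics $g,\bar g$ let $W(g,\bar g)=\operatorname{tr}_g(\nabla^g-\nabla^{\bar g})$, a vector field, and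
\[
F_{\bar g}(g)=-2\operatorname{Ric}(g)+\mathcal L_{W(g,\bar g)}g .
\]

\begin{lemma}\label{lem:tangent}
Let $\mathcal B$ be stably Ricci-diagonal. If $g,\bar g$ are $\mathcal E$-metrics, then $W(g,\bar g)=w(r)\partial_r$ on $M_0$, and $\operatorname{Ric}(g)$ and $F_{\bar g}(g)$ are $\mathcal E$-valued.
\end{lemma}

\begin{proof}
\emph{Ricci tensor.} The hypothesis on $\mathcal B$ concerns metrics on $M$, but it is local: \emph{every diagonal invariant metric $g'$ on $M_0$ has diagonal Ricci tensor.} Indeed, given $r_0\in(0,L)$, take a diagonal metric $g''$ on $M$ and $\chi\in C_c^\infty(0,L)$ with $0\le\chi\le1$ and $\chi=1$ near $r_0$. Then $\chi(r)g'+(1-\chi(r))g''$ is a diagonal metric on $M$ that equals $g'$ near the orbit of $c(r_0)$.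

Now let $w=\sigma_{j_1}\cdots\sigma_{j_n}\in\mathcal W$ and $k_w=k_{j_1}\cdots k_{j_n}\in N(H)$. The transformation $w$ need not come from a diffeomorphism of $M$, but right translation by $k_w^{-1}$ makes sense on $M_0$: in the coordinates \eqref{eq:product},
\[
\psi(r,aH)=(r,ak_w^{-1}H)
\]
is a $G$-equivariant diffeomorphism of $M_0$. It maps $c(r)$ to $k_w^{-1}c(r)$, the vector $c'(r)$ to $(k_w^{-1})_*c'(r)$, and $X^*_{c(r)}$ to $X^*_{k_w^{-1}c(r)}=(k_w^{-1})_*(\mathrm{Ad}_{k_w}X)^*_{c(r)}$. Hence
\[
\widehat{\psi^*h}(r)(x+X,y+Y)=\hat h(r)(x+\mathrm{Ad}_{k_w}X,\,y+\mathrm{Ad}_{k_w}Y).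
\]
By \eqref{eq:sigma}, $w$ acts on $\mathfrak n$-arguments through $\mathrm{Ad}_{k_w}^{-1}$ and on $\mathbb R$ by $\pm1$. So on forms without mixed terms $\psi^*$ acts as $w^{-1}$. As $\hat g\in\mathcal E\subset w\mathcal D$, the metric $\psi^*g$ is diagonal on $M_0$. Therefore $\psi^*\operatorname{Ric}(g)=\operatorname{Ric}(\psi^*g)$ is $\mathcal D$-valued. Since $\operatorname{Ric}(g)$ is itself diagonal, it has no mixed terms, and we conclude that $\widehat{\operatorname{Ric}(g)}$ takes values in $w\mathcal D$. This holds for every $w$, so $\operatorname{Ric}(g)$ is $\mathcal E$-valued.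

\emph{The field $W$.} For either metric $\partial_r$ is orthogonal to the orbits. As in the proof of Lemma~\ref{lem:geodesic}, $g(\nabla_{\partial_r}\partial_r,X^*)=\partial_r\,g(\partial_r,X^*)-g(\partial_r,\nabla_{\partial_r}X^*)=0$ for all $X$, so $\nabla_{\partial_r}\partial_r$ is a multiple of $\partial_r$. Next let $X=e_i$, $Y\in\mathfrak g$ and $p_i=g(e_i^*,e_i^*)_{c(r)}$. Since $Z^*_{c(r)}=0$ for $Z\in\mathfrak h$, diagonality gives $g(Z^*,e_i^*)_{c(r)}=p_i\,Q(Z,e_i)$ for all $Z\in\mathfrak g$. Using that $X^*$ and then $Y^*$ is Killing, and \eqref{eq:action}, we get at $c(r)$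
\begin{align*}
g(\nabla_{X^*}X^*,Y^*)&=-g(\nabla_{Y^*}X^*,X^*)=-\tfrac12Y^*g(X^*,X^*)=-g([Y^*,X^*],X^*)\\
&=g([Y,X]^*,X^*)=p_i\,Q([Y,X],X)=0,
\end{align*}
the last step by the $\mathrm{ad}$-invariance of $Q$. So $\nabla_{e_i^*}e_i^*$ is a multiple of $\partial_r$ at $c(r)$. All this holds for $\bar g$ too. Tracing the tensor $\nabla^g-\nabla^{\bar g}$ over the $g$-orthogonal basis $c'(r),e_i^*$ shows that $W$ is a multiple of $\partial_r$ at $c(r)$. Since $W$ and $\partial_r$ are $G$-invariant, $W=w(r)\partial_r$.

\emph{The Lie derivative.} Let $\hat g=p_0\epsilon_0+\sum p_bQ_b$. Since $[w\partial_r,X^*]=0$ and $[w\partial_r,\partial_r]=-w'\partial_r$, evaluating $\mathcal L_{w\partial_r}g$ on the pairs $(\partial_r,\partial_r)$, $(\partial_r,X^*)$, $(X^*,Y^*)$ along $c$ gives $wp_0'+2w'p_0$, $0$ and $w\,\partial_rg(X^*,Y^*)$, respectively. So its form is $(wp_0'+2w'p_0)\epsilon_0+\sum wp_b'Q_b\in\mathcal E$.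
\end{proof}

\section{The projection preserves smoothness}\label{sec:regularity}

Fix an $\mathcal E$-metric $\bar g$; norms, integrals and $\bar\nabla$ refer to it. Write $L^2_G,H^m_G,C^\infty_G$ for the $G$-invariant symmetric $2$-tensors on $M$ of the given class. At $c(r)$ the inner product on symmetric $2$-tensors given by $\bar g$ is $\langle\cdot,\cdot\rangle_P$ with $P=\hat{\bar g}(r)\in\mathcal E$. Hence $\pi$ is pointwise on $M_0$ an orthogonal projection, $|\pi h|\leq|h|$, and $\pi$ is an orthogonal projection of $L^2_G$.

Near a singular orbit there is no covering by a product as in Lemma~\ref{lem:exceptional}, and it is not clear from the formula for $\pi$ that $\pi h$ extends smoothly. We obtain this from the equation itself. The linearization of $F_{\bar g}$ at $\bar g$ is a self-adjoint elliptic operator that respects the splitting $\pi,1-\pi$, so $\pi h$ solves an elliptic equation weakly on all of $M$.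

\begin{proposition}\label{prop:smooth}
If $\mathcal B$ is stably Ricci-diagonal, $\pi$ maps $C^\infty_G$ to itself, and $\|\pi h\|_{H^{2m}}\leq C_m\|h\|_{H^{2m}}$ for all $h\in C^\infty_G$ and $m\ge0$.
\end{proposition}

\begin{proof}
\emph{The linearized operator.} With $\operatorname{div}h=\operatorname{tr}\bar\nabla h$, the standard variation formulas at $g=\bar g$ are
\[
-2D\!\operatorname{Ric}(h)=\Delta_Lh+\bar\nabla^2\operatorname{tr}h-\mathcal L_{(\operatorname{div}h)^\sharp}\bar g,\qquad
D_gW(h)=(\operatorname{div}h)^\sharp-\tfrac12\bar\nabla\operatorname{tr}h .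
\]
Here $\Delta_L=\bar\Delta+\mathcal R$ is the Lichnerowicz Laplacian and $\mathcal R$ is a symmetric bundle endomorphism built from the curvature. Since $W(\bar g,\bar g)=0$ and $\mathcal L_{\bar\nabla\operatorname{tr}h}\bar g=2\bar\nabla^2\operatorname{tr}h$, adding up gives $DF_{\bar g}(\bar g)h=\Delta_Lh$. This operator is elliptic and formally self-adjoint. With $\Lambda=1+\max|\mathcal R|$ the bilinear form
\[
q(h,k)=\int\langle\bar\nabla h,\bar\nabla k\rangle-\langle\mathcal Rh,k\rangle+\Lambda\langle h,k\rangle
\]
satisfies $\|h\|_{H^1}^2\leq q(h,h)\le C\|h\|^2_{H^1}$.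

\emph{Step 1: $q(\pi h,k)=q(h,\pi k)$ for tensors supported away from the singular orbits.} Let $\mathcal C\subset C^\infty_G$ be the tensors with compact support in $M_*$. By Lemma~\ref{lem:exceptional}, $\pi\mathcal C\subset\mathcal C$. For $h\in\mathcal C$ and small $|\tau|$ the tensor $\bar g+\tau\,\pi h$ is an $\mathcal E$-metric, so $F_{\bar g}(\bar g+\tau\,\pi h)$ is $\mathcal E$-valued by Lemma~\ref{lem:tangent}. Differentiating at $\tau=0$, we see that $\Delta_L\pi h$ is $\mathcal E$-valued. For $h,k\in\mathcal C$ therefore
\[
q(\pi h,(1-\pi)k)=\int\langle(\Lambda-\Delta_L)\pi h,(1-\pi)k\rangle=0,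
\]
because $(1-\pi)k$ is pointwise orthogonal to $\mathcal E$ on $M_0$. Exchanging the roles of $h$ and $k$, we get
\[
q(\pi h,k)=q(\pi h,\pi k)=q(h,\pi k),\qquad q(h,h)=q(\pi h,\pi h)+q\big((1-\pi)h,(1-\pi)h\big)\ge q(\pi h,\pi h).
\]

\emph{Step 2: $\mathcal C$ is dense in $H^1_G$.} Averaging over $G$ shows that $C^\infty_G$ is dense in $H^1_G$. Let $\rho$ be the distance to a singular orbit, of codimension $\kappa\geq2$. Let $\chi$ be a smooth function on $\mathbb R$ with $0\le\chi\le1$, $\chi=0$ on $(-\infty,\frac14]$ and $\chi=1$ on $[\frac34,\infty)$, and for small $\varepsilon>0$ put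
\[
\eta_\varepsilon=\chi\left(\frac{\log(\rho/\varepsilon^2)}{\log(1/\varepsilon)}\right),
\]
extended by $0$ to the orbit. This is a smooth $G$-invariant function which vanishes near the orbit, equals $1$ for $\rho\ge\varepsilon$, and satisfies $|d\eta_\varepsilon|\leq C/(\rho\log(1/\varepsilon))$ on $\varepsilon^2\leq\rho\leq\varepsilon$. The level set $\rho=x$ has area at most $Cx^{\kappa-1}$, so
\[
\int|d\eta_\varepsilon|^2\leq C\int_{\varepsilon^2}^\varepsilon\frac{x^{\kappa-1}}{x^2\log^2(1/\varepsilon)}\,dx\leq\frac C{\log(1/\varepsilon)}\to0 .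
\]
This is where $\kappa\geq2$ is used. Hence $\eta_\varepsilon h\to h$ in $H^1$ for $h\in C^\infty_G$. Doing this at each singular orbit proves the claim.

\emph{Step 3: extension to $H^1_G$.} By Step 1, $\|\pi h\|_{H^1}^2\le q(\pi h,\pi h)\leq q(h,h)\le C\|h\|_{H^1}^2$ on $\mathcal C$. By Step 2, and since $\pi$ is continuous on $L^2_G$, $\pi$ maps $H^1_G$ boundedly to itself and
\[
q(\pi h,k)=q(h,\pi k)\qquad\text{for all }h,k\in H^1_G .
\]

\emph{Step 4: elliptic regularity.} Let $h\in C^\infty_G$ and $f=(\Lambda-\Delta_L)h\in C^\infty_G$. For $k\in H^1_G$,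
\[
q(\pi h,k)=q(h,\pi k)=\int\langle f,\pi k\rangle=\int\langle\pi f,k\rangle .
\]
Since $q,\pi h,\pi f$ are $G$-invariant, neither side changes if an arbitrary $k\in H^1$ is replaced by its average over $G$; so the identity holds for all $k\in H^1$. Thus $\pi h\in H^1$ is a weak solution on $M$ of $(\Lambda-\Delta_L)\pi h=\pi f$. We show by induction on $m$ that $\pi h\in H^{2m}$ with $\|\pi h\|_{H^{2m}}\leq C_m\|h\|_{H^{2m}}$ for all $h\in C^\infty_G$. For $m=0$ this is $|\pi h|\le|h|$. If it holds for $m$, apply it to $f$: then $\pi f\in H^{2m}$, and elliptic regularity gives $\pi h\in H^{2m+2}$ with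
\[
\|\pi h\|_{H^{2m+2}}\leq C\big(\|\pi f\|_{H^{2m}}+\|\pi h\|_{L^2}\big)\leq C'\big(\|f\|_{H^{2m}}+\|h\|_{L^2}\big)\leq C_{m+1}\|h\|_{H^{2m+2}} .
\]
By Sobolev embedding $\pi h$ agrees almost everywhere, hence on $M_0$, with a smooth tensor on $M$.
\end{proof}

\section{Metrics in $\mathcal E$ stay in $\mathcal E$}\label{sec:stay}

\begin{proposition}\label{prop:short}
Let $\mathcal B$ be stably Ricci-diagonal and $g_0$ an $\mathcal E$-metric. Then there is $\tau'>0$ such that the Ricci flow $g(t)$ is an $\mathcal E$-metric for all $t\in[0,\tau']$.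
\end{proposition}

\begin{proof}
\emph{Gauge.} The Ricci flow is not strictly parabolic, so we pass to the Ricci--DeTurck flow (DeTurck, Hamilton; see \cite[Ch.~3]{CK}). Take $\bar g=g_0$, write $F=F_{\bar g}$, and let $\tilde g(t)$, $t\in[0,\tau]$, be the smooth solution of the strictly parabolic equation $\partial_t\tilde g=F(\tilde g)$, $\tilde g(0)=g_0$. It is $G$-invariant by uniqueness. The Ricci flow is
\[
g(t)=\phi_t^*\tilde g(t),\qquad \partial_t\phi_t=-W(\tilde g(t),\bar g)\circ\phi_t,\quad\phi_0=\mathrm{id}.
\]

\emph{Splitting.} Put $D(t)=\pi\tilde g(t)$ and $N(t)=\tilde g(t)-D(t)$. By Proposition~\ref{prop:smooth}, $\pi$ is a continuous linear map of $C^\infty_G$ to itself. So $D$ and $N$ are smooth curves in $C^\infty_G$, and $\partial_tN=(1-\pi)F(\tilde g)$. On $M_0$, and so by continuity on $M$,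
\[
|D(t)-g_0|=|\pi(\tilde g(t)-g_0)|\leq|\tilde g(t)-g_0|,
\]
since $\pi g_0=g_0$. Choose $\tau'\in(0,\tau]$ such that $|\tilde g(t)-g_0|\leq\frac12$ for $t\leq\tau'$. For these $t$ both $\tilde g(t)$ and $D(t)$ lie in the fiberwise convex, compact set $\{|S-g_0|\leq\frac12\}$ of forms $S$, which are all positive definite. In particular $D(t)$ is an $\mathcal E$-metric on $M$. By Lemma~\ref{lem:tangent},
\begin{equation}\label{eq:FD}
(1-\pi)F(D)=0 .
\end{equation}

\emph{Comparison.} By \cite[Lemma~2.1]{Shi},
\[
F(g)=g^{ab}\bar\nabla_a\bar\nabla_bg+\mathcal B_0(g,\bar\nabla g)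
\]
with $\mathcal B_0$ a smooth fiber-preserving map. Hence, on $M\times[0,\tau']$,
\begin{align*}
F(\tilde g)-F(D)&=\tilde g^{ab}\bar\nabla_a\bar\nabla_bN+Z,\\
Z&=(\tilde g^{ab}-D^{ab})\bar\nabla_a\bar\nabla_bD+\mathcal B_0(\tilde g,\bar\nabla\tilde g)-\mathcal B_0(D,\bar\nabla D),
\end{align*}
and $|Z|\leq C(|N|+|\bar\nabla N|)$ uniformly, because $\tilde g$ and $D$ have bounded derivatives on $M\times[0,\tau']$.

\emph{Energy estimate.} We use $(1-\pi)N=N$, the pointwise symmetry of $\pi$ on $M_0$ (which has full measure), and \eqref{eq:FD}:
\[
\frac12\frac d{dt}\int|N|^2=\int\langle N,(1-\pi)\big(F(\tilde g)-F(D)\big)\rangle=\int\langle N,F(\tilde g)-F(D)\rangle .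
\]
Since $N$ is smooth on the closed manifold $M$, we may integrate by parts:
\[
\int\langle N,\tilde g^{ab}\bar\nabla_a\bar\nabla_bN\rangle=-\int\tilde g^{ab}\langle\bar\nabla_aN,\bar\nabla_bN\rangle-\int(\bar\nabla_a\tilde g^{ab})\langle N,\bar\nabla_bN\rangle .
\]
Hence, for some $\epsilon>0$,
\[
\frac12\frac d{dt}\int|N|^2\leq-\epsilon\int|\bar\nabla N|^2+C\int|N|\big(|N|+|\bar\nabla N|\big)\leq C'\int|N|^2 .
\]
As $N(0)=0$, Gronwall's inequality gives $N\equiv0$. So $\tilde g(t)=D(t)$ is an $\mathcal E$-metric for $t\le\tau'$.

\emph{Back to the Ricci flow.} By Lemma~\ref{lem:tangent}, $W(\tilde g(t),\bar g)=w(r,t)\partial_r$ on $M_0$. Each $\phi_t$ is a $G$-equivariant diffeomorphism, so it preserves isotropy groups and hence $M_0$; and it moves points of $M_0$ along the curves $aH=\mathrm{const}$ of \eqref{eq:product}. So $\phi_t(r,aH)=(\varrho_t(r),aH)$. If $p_0,p_b$ are the coefficients of $\hat{\tilde g}(t)=p_0\epsilon_0+\sum p_bQ_b$, then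
\[
\hat g(t)=(p_0\circ\varrho_t)\,(\varrho_t')^2\,\epsilon_0+\sum_b(p_b\circ\varrho_t)\,Q_b\in\mathcal E. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}]
Let $I$ be the set of $t\in[0,T)$ such that $g(s)$ is an $\mathcal E$-metric for all $s\leq t$. It contains $0$, and it is closed in $[0,T)$ because $g(t)$ is continuous in $t$ and $\mathcal E$ is a closed subspace. By Proposition~\ref{prop:short} with initial metric $g(t)$, $t\in I$, and uniqueness of the Ricci flow, it is open in $[0,T)$. So $I=[0,T)$.
\end{proof}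

\section{All other metrics leave at once}\label{sec:leave}

\subsection{Analytic continuation along a normal geodesic}

\begin{proposition}\label{prop:analytic}
Let $g(t)$ be the Ricci flow of a $G$-invariant metric. If $g(t_1)$ is diagonal for some $t_1>0$, then $g(t_1)$ is an $\mathcal E$-metric.
\end{proposition}

\begin{proof}
Write $g=g(t_1)$. By Bando~\cite{Bando}, $g$ is real-analytic in geodesic normal coordinates. Let $\gamma:\mathbb R\to M$ be the geodesic of Lemma~\ref{lem:geodesic} and consider, as in part (c) of that lemma,
\[
\tilde g(s)(x+X,y+Y)=g\big(x\gamma'(s)+X^*,\,y\gamma'(s)+Y^*\big)_{\gamma(s)},\qquad s\in\mathbb R .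
\]
Here the entries involving the factor $\mathbb R$ are trivial: $\gamma'$ is a unit vector orthogonal to all orbits.

\emph{$\tilde g$ is real-analytic on $\mathbb R$.} In normal coordinates centered at $\gamma(s_0)$ the geodesic is a straight line through the origin, and a parallel frame along it solves a linear ordinary differential equation with analytic coefficients. So a parallel frame along $\gamma$, and the components of the curvature tensor in it, are analytic in $s$ near every $s_0$. A Killing field restricts to a Jacobi field along $\gamma$. In the parallel frame the Jacobi equation is a linear equation with analytic coefficients on $\mathbb R$. Hence the components of $X^*$, and with them $\tilde g(s)$, are analytic.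

\emph{$\tilde g(s)\in\mathcal D$ for all $s\in\mathbb R$.} By Lemma~\ref{lem:geodesic}(c), $\tilde g(s)\in\mathcal S$. For $i\neq l$ the function $s\mapsto\tilde g(s)(e_i,e_l)$ vanishes on $(0,\ell)$, because $g$ is diagonal, hence on $\mathbb R$.

\emph{Conclusion.} Let $w=\sigma_{j_1}\cdots\sigma_{j_n}\in\mathcal W$ and $s\in\mathbb R$, and put $s'=(\rho_{j_1}\cdots\rho_{j_n})^{-1}s$. Applying \eqref{eq:equivariance} $n$ times gives $\tilde g(s)=w\tilde g(s')\in w\mathcal D$. So $\tilde g(s)\in\mathcal E$ for all $s$. For $0<s<\ell$ the form $\hat g$ at the corresponding point of $c$ is obtained from $\tilde g(s)$ by rescaling the factor $\mathbb R$, and so $\hat g$ takes values in $\mathcal E$.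
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
If there is no such $\delta$, there are times $t_i\downarrow0$ with $g(t_i)$ diagonal. By Proposition~\ref{prop:analytic} these are $\mathcal E$-metrics. Letting $i\to\infty$, we get $\hat g_0(r)\in\mathcal E$ for all $r$, contrary to the assumption in (2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(3)}]
If $\mathcal E=\mathcal D$, part (1) applies to every diagonal $g_0$. Suppose $\mathcal E\neq\mathcal D$ and let $g'$ be a diagonal metric on $M$. If $g'$ is $\mathcal E$-valued, choose $S\in\mathcal D\setminus\mathcal E$ and $0\not\equiv\chi\in C^\infty_c(0,L)$, and replace $g'$ by $g'+\varepsilon h$, where $\hat h(r)=\chi(r)S$ and $\varepsilon>0$ is small. In either case we have a diagonal metric that is not $\mathcal E$-valued, and by part (2) its Ricci flow does not stay diagonal.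

If $\mathcal E=\mathcal D$, then $\mathcal D\subset\sigma_j\mathcal D$ and so $\sigma_j\mathcal D=\mathcal D$ for each exceptional end $j$, by equality of dimensions. The converse is clear from \eqref{eq:E}. By Lemma~\ref{lem:blocks} this is the condition on the blocks. If there are no exceptional orbits, $\mathcal W$ is trivial and $\mathcal E=\mathcal D$.

Finally, let $G$ be connected and suppose there is an exceptional orbit $\mathcal O$; say it corresponds to the end $0$. With $\gamma$ as in Lemma~\ref{lem:geodesic} for some diagonal metric, $k\in K_0\setminus H$ and small $s>0$, we have $k\gamma(s)=\gamma(-s)$. A path in $G$ from $1$ to $k$ moves $\gamma(s)$ to $\gamma(-s)$ within a principal orbit, so without meeting $\mathcal O$. Closing it up with $\gamma|_{[-s,s]}$ gives a loop that meets the closed hypersurface $\mathcal O$ exactly once, transversally. Its mod $2$ intersection number with $\mathcal O$ is $1$, so it is not contractible, and $M$ is not simply connected.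
\end{proof}

\subsection{Examples}\label{sec:examples}

\begin{example}\label{ex:beta}
Replace the axis of $k$ in Section~\ref{sec:counterexample} by $v=(\cos\beta,\sin\beta,0)$. Lemma~\ref{lem:so3stable} still holds, because its proof takes place on $\mathsf{SO}(3)\times(0,L)$ and does not involve $k$. Diagonal metrics exist, for instance $dr^2+\sum\theta_i^2$. As $H=1$, the blocks are the lines $\mathbb Re_i$. Now
\[
\mathrm{Ad}_ke_1=\cos2\beta\,e_1+\sin2\beta\,e_2,\qquad \mathrm{Ad}_ke_2=\sin2\beta\,e_1-\cos2\beta\,e_2,\qquad \mathrm{Ad}_ke_3=-e_3 .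
\]
If $\beta$ is a multiple of $\pi/4$, these lines are permuted, and the Ricci flow keeps every diagonal metric diagonal. This includes $\beta=\pi/4$, where $\mathrm{Ad}_k$ exchanges $e_1$ and $e_2$, so that the two functions $f_1,f_2$ change places across the exceptional orbit. For all other $\beta$, writing $\sigma=\mathrm{Ad}_k$, the matrix $\sigma\,\mathrm{diag}(d_1,d_2,d_3)\,\sigma$ has $(1,2)$ entry $\frac12\sin4\beta\,(d_1-d_2)$, and it equals $\mathrm{diag}(d_1,d_2,d_3)$ if $d_1=d_2$. So $\mathcal E$ is given by $d_1=d_2$: the metrics with $f_1\equiv f_2$ along $c$ stay diagonal as long as the flow exists, and all other diagonal metrics cease to be diagonal at once.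
\end{example}

For the metric of Section~\ref{sec:counterexample}, part (2) of Theorem~\ref{thm:B} improves Theorem~\ref{thm:A} to all small $t>0$. In fact diagonality never returns.

\begin{proposition}
The Ricci flow $g(t)$ of the metric $g_0$ of Section~\ref{sec:counterexample} is diagonal for no $t\in(0,T)$.
\end{proposition}

\begin{proof}
Here we may take $k_0=k_L=k$, and $\mathcal E=\mathrm{span}\{\epsilon_0,Q\}$ by Lemma~\ref{lem:scalar}. Suppose $g(t_1)$ is diagonal for some $t_1\in(0,T)$. Let $\check g(t)$ be the lift of the flow to $\mathsf{SO}(3)\times\mathbb R/2L\mathbb Z$. By Proposition~\ref{prop:analytic}, $\check g(t_1)$ is of the form $\alpha^2dr^2+f^2\sum\theta_i^2$ for $0<r<L$, hence for all $r$, because $\sigma$ fixes scalar matrices in \eqref{eq:reflect} and $b(-r)=-\sigma b(r)=0$. Since $Q$ is $\mathrm{Ad}$-invariant, right translations of the factor $\mathsf{SO}(3)$ are isometries of this metric. If $R$ is such a translation, then $R^*\check g(t)$ and $\check g(t)$ are Ricci flows on a closed manifold that agree at $t_1$. By backward uniqueness (Kotschwar~\cite{Kotschwar})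 they agree at $t=0$. So the lift of $g_0$ is invariant under right translations, and its matrix $h(r)=\mathrm{diag}((1+\varphi(r))^2,1,1)$, $0<r<L$, commutes with all rotations. This contradicts $\varphi\not\equiv0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bando} Bando, \emph{Real analyticity of solutions of Hamilton's equation}, Math. Z. \textbf{195} (1987).

\bibitem{CK} Chow and Knopf, \emph{The Ricci Flow: An Introduction}.

\bibitem{Kotschwar} Kotschwar, \emph{Backwards uniqueness for the Ricci flow}, IMRN (2010).

\bibitem{Krishnan} Anusha M. Krishnan, \emph{Diagonalizing the Ricci Tensor}, arXiv:1912.12686 (2019).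

\bibitem{Milnor} Milnor, Adv. Math. \textbf{21} (1976).

\bibitem{PW} Protter and Weinberger, \emph{Maximum Principles}.

\bibitem{Shi} Shi, J. Differential Geom. \textbf{30} (1989).

\end{thebibliography}

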